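\title{Greatest lower bounds of the ideals $\mathsf{conv}_\alpha$ in the Kat\v{e}tov order}

\begin{abstract}
For a countable ordinal $\alpha\ge2$ let $\mathsf{conv}_\alpha$ be the ideal of subsets of the compact space $\omega^\alpha+1$ that have only finitely many accumulation points. These ideals form a strictly decreasing chain of length $\omega_1$ in the Kat\v{e}tov order. We show that ZFC does not decide whether the chain has a greatest lower bound among ideals on countable sets. If $2^{\aleph_0}<2^{\aleph_1}$, a family of at most $\aleph_1$ ideals has a greatest lower bound only if the direct sum of some countable subfamily is already a lower bound, and so the chain has none. A uniformization principle for continuous functions, which follows from $\mathrm{MA}_{\aleph_1}$, implies that the chain has one. In ZFC, a greatest lower bound yields a set of size $\aleph_1$ in a zero-dimensional Polish space all of whose subsets are relatively $\mathbf{\Delta}^0_5$; hence there is none in the Cohen model, although $2^{\aleph_0}=2^{\aleph_1}$ holds there.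
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Ideals and the Kat\v{e}tov order}
An \emph{ideal} on a set $X$ is a family $\mathcal I\subseteq\mathcal P(X)$ that is closed under subsets and finite unions, contains all finite subsets of $X$, and does not contain $X$. Its members are thought of as the small subsets of $X$. All ideals in this paper live on countable sets; since $X$ itself is not small, $X$ is countably infinite, and every ideal is isomorphic to an ideal on $\omega$.

For ideals $\mathcal I$ on $X$ and $\mathcal J$ on $Y$ we write $\mathcal I\le_K\mathcal J$ (the \emph{Kat\v{e}tov order}) if there is a function $f\colon Y\to X$, called a \emph{witness}, such that $f^{-1}[B]\in\mathcal J$ for every $B\in\mathcal I$. Thus $\mathcal J$ has enough small sets to absorb the pullbacks of all $\mathcal I$-small sets along one map. Witnesses compose, so $\le_K$ is transitive. We write $\mathcal I\equiv_K\mathcal J$ if $\mathcal I\le_K\mathcal J$ and $\mathcal J\le_K\mathcal I$; isomorphic ideals are $\equiv_K$-equivalent.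

A \emph{lower bound} of a family $\mathcal F$ of ideals is an ideal $\mathcal H$ on a countable set with $\mathcal H\le_K\mathcal I$ for all $\mathcal I\in\mathcal F$. A \emph{greatest lower bound}, or \emph{glb}, of $\mathcal F$ is a lower bound $\mathcal G$ such that $\mathcal H\le_K\mathcal G$ for every lower bound $\mathcal H$; it is unique up to $\equiv_K$. Lower bounds always exist: the ideal of finite subsets of $\omega$ lies below every ideal $\mathcal I$ on $X$, with any injection $X\to\omega$ as a witness. The issue is whether there is a greatest one. For a countable nonempty family there is: the \emph{direct sum} $\bigoplus_\xi\mathcal I_\xi$ of ideals $\mathcal I_\xi$ on $X_\xi$, which consists of all $A\subseteq\bigsqcup_\xi X_\xi$ with $A\cap X_\xi\in\mathcal I_\xi$ for every $\xi$, is a glb (Lemma~\ref{lem:sum}). For an uncountable family the direct sum lives on an uncountable set and is not available.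

\subsection{The ideals $\mathsf{conv}_\alpha$}
For a countable ordinal $\alpha\ge2$ give $\omega^\alpha+1=\{\gamma:\gamma\le\omega^\alpha\}$ the order topology; this is a countable compact metrizable space. A point $p$ is an \emph{accumulation point} of a set $A$ if every neighborhood of $p$ contains infinitely many points of $A$. The ideal $\mathsf{conv}_\alpha$, introduced by Filip\'ow, Kowalczuk and Kwela, consists of all $A\subseteq\omega^\alpha+1$ that have only finitely many accumulation points. Equivalently, $A$ is contained in a finite union of convergent sequences: if $p_1,\dots,p_r$ are the accumulation points of $A$ and $V_1,\dots,V_r$ are disjoint clopen neighborhoods of them, then $A\setminus\bigcup_iV_i$ is finite by compactness, and $A\cap V_i$ converges to $p_i$. The restriction $\alpha\ge2$ makes the family proper, since $\omega,\omega\cdot2,\omega\cdot3,\dots$ are accumulation points of the whole space. We use one known fact about these ideals.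

\begin{proposition}\label{prop:chain}
For all $2\le\alpha<\beta<\omega_1$ one has $\mathsf{conv}_\beta\le_K\mathsf{conv}_\alpha$ and $\mathsf{conv}_\alpha\not\le_K\mathsf{conv}_\beta$.
\end{proposition}

The first assertion is witnessed by the inclusion $\omega^\alpha+1\to\omega^\beta+1$, which is continuous and injective (see Lemma~\ref{lem:pullback}); the second we quote without proof. So the ideals $\mathsf{conv}_\alpha$ form a strictly decreasing chain of length $\omega_1$. Kowalczuk showed that for a countable limit ordinal $\lambda$ the family $\{\mathsf{conv}_\beta:2\le\beta<\lambda\}$ has a glb, but that $\mathsf{conv}_\lambda$ is not one; we shall not use this. We answer the following question, taken from \cite{HL}.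

\begin{quote}
\emph{Does the family $\{\mathsf{conv}_\alpha:2\le\alpha<\omega_1\}$ have a greatest lower bound in the Kat\v{e}tov order?}
\end{quote}

Two considerations pull in opposite directions. An uncountable direct sum can be squeezed onto a countable set by placing the ideals on the members of an almost disjoint family, and every such placement gives a lower bound (Lemma~\ref{lem:glue}). A glb must lie above all of them. There are $2^{\aleph_1}$ placements to serve, but a witness is a map between countable sets, and there are only $2^{\aleph_0}$ of these. If $2^{\aleph_0}<2^{\aleph_1}$, two placements share a witness, and one expects trouble. On the other hand, one fixed placement is a glb as soon as, for every lower bound $\mathcal H$, witnesses for the $\aleph_1$ relations $\mathcal H\le_K\mathsf{conv}_\alpha$ can be merged, up to finite errors, into a single map on a countable set. This is the kind of task that Martin's axiom performs. One therefore guesses that the answer depends on the axioms of set theory, and it does.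

\subsection{Results}
We write $A\subseteq^*B$ if $A\setminus B$ is finite, and $f=^*g$ if the functions $f,g$ agree at all but finitely many arguments. The spaces $2^\omega$ and $\omega^\omega$ carry the product topology; for a finite sequence $u$, $[u]$ is the clopen set of infinite sequences that extend $u$.

\begin{theorem}\label{thm:wch}
Assume $2^{\aleph_0}<2^{\aleph_1}$. A nonempty family $\mathcal F$ of at most $\aleph_1$ ideals on countable sets has a greatest lower bound if and only if some countable nonempty $\mathcal F_0\subseteq\mathcal F$ satisfies $\bigoplus\mathcal F_0\le_K\mathcal I$ for all $\mathcal I\in\mathcal F$. In particular, $\{\mathsf{conv}_\alpha:2\le\alpha<\omega_1\}$ has no greatest lower bound.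
\end{theorem}

The positive result rests on the following principle, which says that $\aleph_1$ arbitrary sequences can be produced, up to finite errors, by one continuous function.

\begin{itemize}
\item[(U)] There are pairwise distinct $y_\alpha\in\omega^\omega$ $(\alpha<\omega_1)$ such that, with $Y=\{y_\alpha:\alpha<\omega_1\}$, for every family $(z_\alpha)_{\alpha<\omega_1}$ in $\omega^\omega$ there is a continuous $e\colon Y\to\omega^\omega$ with $e(y_\alpha)=^*z_\alpha$ for every $\alpha$.
\end{itemize}

Martin's axiom, the cardinals $\mathfrak p$ and $\mathfrak b$, and Q-sets are recalled in Section~\ref{sec:U}.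

\begin{theorem}\label{thm:U}
The principle \textup{(U)} implies that $\{\mathsf{conv}_\alpha:2\le\alpha<\omega_1\}$ has a greatest lower bound. The principle \textup{(U)} follows from $\mathrm{MA}_{\aleph_1}$ \textup{(}even for $\sigma$-centered posets, that is, from $\mathfrak p>\omega_1$\textup{)}, and also from the assumption that $\mathfrak b>\omega_1$ and there is a Q-set of size $\aleph_1$.
\end{theorem}

\begin{corollary}\label{cor:indep}
If ZFC is consistent, then ZFC neither proves nor refutes that $\{\mathsf{conv}_\alpha:2\le\alpha<\omega_1\}$ has a greatest lower bound.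
\end{corollary}

\begin{proof}
CH is consistent with ZFC (G\"odel) and gives $2^{\aleph_0}=\aleph_1<2^{\aleph_1}$, so Theorem~\ref{thm:wch} applies. $\mathrm{MA}_{\aleph_1}$ is consistent with ZFC (Solovay--Tennenbaum), so Theorem~\ref{thm:U} applies.
\end{proof}

The equality $2^{\aleph_0}=2^{\aleph_1}$ is necessary for a glb, but it is not sufficient. Recall the Borel hierarchy of a metrizable space $P$: $\mathbf{\Sigma}^0_1$ is the class of open sets, $\mathbf{\Pi}^0_n$ the class of complements of $\mathbf{\Sigma}^0_n$ sets, and $\mathbf{\Sigma}^0_{n+1}$ the class of countable unions of $\mathbf{\Pi}^0_n$ sets. A subset $A$ of $Y\subseteq P$ is \emph{relatively $\mathbf{\Delta}^0_n$ in $Y$} if both $A$ and $Y\setminus A$ are intersections of $Y$ with $\mathbf{\Sigma}^0_n$ subsets of $P$.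

\begin{theorem}\label{thm:borel}
If $\{\mathsf{conv}_\alpha:2\le\alpha<\omega_1\}$ has a greatest lower bound, then there is a set $Y$ of size $\aleph_1$ in a zero-dimensional Polish space all of whose subsets are relatively $\mathbf{\Delta}^0_5$ in $Y$. Consequently, there is no greatest lower bound in the model obtained by adding $\omega_2$ Cohen reals to a model of GCH, although $2^{\aleph_0}=2^{\aleph_1}$ there.
\end{theorem}

For comparison, every subset $A$ of the set $Y$ in (U) is relatively $\mathbf{\Delta}^0_2$: let $z_\alpha$ be constantly $1$ if $y_\alpha\in A$ and constantly $0$ otherwise; then $A=\bigcup_n\{y\in Y:e(y)(i)=1\text{ for all }i\ge n\}$ is a countable union of relatively closed sets, and so is $Y\setminus A$. We do not claim that (U), or the necessary condition in Theorem~\ref{thm:borel}, characterizes the existence of a glb.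

\section{Sums, placements and trees}\label{sec:prelim}

\subsection{Direct sums and almost disjoint placements}

\begin{lemma}\label{lem:sum}
Let $\Delta\ne\emptyset$ be countable and let $\mathcal I_\xi$ be an ideal on $X_\xi$ for $\xi\in\Delta$. Then $\bigoplus_{\xi\in\Delta}\mathcal I_\xi$ is a glb of $\{\mathcal I_\xi:\xi\in\Delta\}$.
\end{lemma}

\begin{proof}
The inclusion $X_\xi\to\bigsqcup_\zeta X_\zeta$ witnesses $\bigoplus_\zeta\mathcal I_\zeta\le_K\mathcal I_\xi$. If $f_\xi$ witnesses $\mathcal H\le_K\mathcal I_\xi$ for each $\xi$, then $f=\bigcup_\xi f_\xi$ satisfies $f^{-1}[B]\cap X_\xi=f_\xi^{-1}[B]\in\mathcal I_\xi$ for $B\in\mathcal H$, so $f$ witnesses $\mathcal H\le_K\bigoplus_\xi\mathcal I_\xi$.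
\end{proof}

All three theorems use the same substitute for an uncountable direct sum. Let $\Delta$ be any nonempty index set, $\mathcal I_\xi$ an ideal on $X_\xi$ for $\xi\in\Delta$, and $D$ a countable set. A \emph{placement} on $D$ is a family $b=(b_\xi)_{\xi\in\Delta}$ of injections $b_\xi\colon X_\xi\to D$ whose ranges $K_\xi$ are \emph{almost disjoint}, that is, $K_\xi\cap K_\zeta$ is finite for $\xi\ne\zeta$. The \emph{glued ideal} of $b$ is
\[
\mathcal J(b)=\{B\subseteq D: b_\xi^{-1}[B]\in\mathcal I_\xi\text{ for all }\xi\in\Delta\}.
\]

\begin{lemma}\label{lem:glue}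
Let $b$ be a placement as above.
\begin{enumerate}
\item[(a)] $\mathcal J(b)$ is an ideal on $D$, and $b_\xi$ witnesses $\mathcal J(b)\le_K\mathcal I_\xi$ for every $\xi\in\Delta$.
\item[(b)] If $\Delta$ is countable, then $\bigoplus_{\xi\in\Delta}\mathcal I_\xi\le_K\mathcal J(b)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Preimages respect subsets and unions; preimages of finite sets are finite because $b_\xi$ is injective; and $D\notin\mathcal J(b)$ because $b_\xi^{-1}[D]=X_\xi\notin\mathcal I_\xi$. The last assertion is the definition of $\mathcal J(b)$.

(b) List $\Delta$ in order type at most $\omega$ and let $K'_\xi$ be $K_\xi$ minus the union of the finitely many $K_\zeta$ with $\zeta$ listed before $\xi$. The sets $K'_\xi$ are pairwise disjoint, and $K_\xi\setminus K'_\xi$ is finite. Define $\varphi\colon D\to\bigsqcup_\xi X_\xi$ by $\varphi(d)=b_\xi^{-1}(d)$ for $d\in K'_\xi$, and let $\varphi$ be constant on $D\setminus\bigcup_\xi K'_\xi$. Let $A\in\bigoplus_\xi\mathcal I_\xi$. If $x\in X_\xi$ and $b_\xi(x)\in K'_\xi$, then $\varphi(b_\xi(x))=x$. Hence $b_\xi^{-1}[\varphi^{-1}[A]]\subseteq(A\cap X_\xi)\cup b_\xi^{-1}[K_\xi\setminus K'_\xi]\in\mathcal I_\xi$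 for each $\xi$, that is, $\varphi^{-1}[A]\in\mathcal J(b)$.
\end{proof}

So for countable $\Delta$ all placements give the same ideal up to $\equiv_K$. Countability enters in (b) through the removal of finitely many earlier sets; for uncountable $\Delta$ infinite pairwise disjoint sets $K'_\xi\subseteq D$ cannot exist.

\subsection{The spaces $\omega^\alpha+1$ as trees}
To construct continuous maps by recursion and to express accumulation by number quantifiers, we replace $\omega^\alpha+1$ by a well-founded tree. For each limit $\rho<\omega_1$ fix a strictly increasing sequence $(\rho_k)_{k\in\omega}$ with supremum $\rho$ and $\rho_0\ge1$; for a successor $\rho=\gamma+1$ put $\rho_k=\gamma$ for all $k$. Define $T_\alpha\subseteq\omega^{<\omega}$ by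
\[
T_0=\{\emptyset\},\qquad T_\alpha=\{\emptyset\}\cup\{k^\frown s:k\in\omega,\ s\in T_{\alpha_k}\}\quad(\alpha>0).
\]
Each node of $T_\alpha$ has a \emph{rank}: the root $\emptyset$ has rank $\alpha$, and the rank of $k^\frown s$ in $T_\alpha$ is the rank of $s$ in $T_{\alpha_k}$. A node of rank $0$ is terminal. A node $s$ of rank $\rho>0$ has the children $s^\frown k$, $k\in\omega$, of ranks $\rho_k<\rho$. The choice of the sequences gives:
\begin{equation}\label{eq:rank}
\text{if }\mathrm{rk}(p)>\eta,\text{ then }\mathrm{rk}(p^\frown l)\ge\eta\text{ for all but finitely many }l.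
\end{equation}
Indeed, if $\mathrm{rk}(p)=\gamma+1>\eta$, all children have rank $\gamma\ge\eta$; if $\mathrm{rk}(p)$ is a limit, the ranks of the children increase to $\mathrm{rk}(p)>\eta$.

Let $\mathrm{cone}(s)=\{r\in T_\alpha:s\subseteq r\}$ and
\[
U_n(s)=\{s\}\cup\bigcup\{\mathrm{cone}(s^\frown k):k\ge n,\ s^\frown k\in T_\alpha\},
\]
so that $U_0(s)=\mathrm{cone}(s)$, and $U_n(s)=\{s\}$ for terminal $s$. Call $V\subseteq T_\alpha$ open if each $s\in V$ has some $U_n(s)\subseteq V$. The set $U_n(s)$ is open, because $\mathrm{cone}(r)\subseteq U_n(s)$ for $r\in U_n(s)\setminus\{s\}$; so the sets $U_n(s)$ form a neighborhood base at $s$. Cones of different children are disjoint, hence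
\begin{equation}\label{eq:acc}
s\text{ is an accumulation point of }A\iff A\cap\mathrm{cone}(s^\frown k)\ne\emptyset\text{ for infinitely many }k.
\end{equation}
For example, $T_1$ is the sequence $\langle0\rangle,\langle1\rangle,\dots$ with limit $\emptyset$. In $T_2$ the isolated points $\langle k,l\rangle$ converge to $\langle k\rangle$ as $l\to\infty$, and $A\subseteq T_2$ has finitely many accumulation points if and only if $\{l:\langle k,l\rangle\in A\}$ is finite for all but finitely many $k$.

\begin{lemma}\label{lem:tree}
For $1\le\alpha<\omega_1$ the space $T_\alpha$ is homeomorphic to $\omega^\alpha+1$.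
\end{lemma}

\begin{proof}
We show by induction on $\alpha\ge0$ that $T_\alpha$ is homeomorphic to the interval $E_\alpha=[1,\omega^\alpha]$ of ordinals. For $\alpha=0$ both spaces are points. Let $\alpha>0$, $\gamma_0=0$ and $\gamma_{k+1}=\gamma_k+\omega^{\alpha_k}$. Then $\sup_k\gamma_k=\omega^\alpha$: for $\alpha=\gamma+1$ we have $\gamma_k=\omega^\gamma\cdot k$, and for limit $\alpha$ we have $\omega^{\alpha_k}\le\gamma_{k+1}<\omega^\alpha$, since the ordinals below $\omega^\alpha$ are closed under addition. Thus $E_\alpha\setminus\{\omega^\alpha\}$ is the disjoint union of the open intervals $(\gamma_k,\gamma_{k+1}]$, the translation $\xi\mapsto\gamma_k+\xi$ is an order isomorphism of $E_{\alpha_k}$ onto $(\gamma_k,\gamma_{k+1}]$, and the sets $(\gamma_n,\omega^\alpha]$ form a neighborhood base at $\omega^\alpha$. Likewise $T_\alpha\setminus\{\emptyset\}$ is the disjoint union of the open sets $\mathrm{cone}(\langle k\rangle)$, and $s\mapsto k^\frown s$ is a homeomorphism of $T_{\alpha_k}$ onto $\mathrm{cone}(\langle k\rangle)$. Take homeomorphisms $\mathrm{cone}(\langle k\rangle)\to(\gamma_k,\gamma_{k+1}]$ from the induction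 hypothesis and send $\emptyset$ to $\omega^\alpha$. The resulting bijection is a homeomorphism on each open piece and maps $U_n(\emptyset)$ onto $(\gamma_n,\omega^\alpha]$, so it is a homeomorphism. Finally, for $\alpha\ge1$ the map that lowers finite ordinals by one and fixes infinite ones is an order isomorphism of $E_\alpha$ onto $\omega^\alpha+1$.
\end{proof}

\emph{From now on $\mathsf{conv}_\alpha$ denotes the isomorphic ideal of subsets of $T_\alpha$ with finitely many accumulation points.} An infinite set $C$ \emph{converges} to $p$ if every neighborhood of $p$ contains all but finitely many points of $C$; then $p$ is the only accumulation point of $C$, and every infinite subset of $C$ converges to $p$. As $T_\alpha$ is compact metrizable, every infinite set has an infinite convergent subset, and every accumulation point of $A$ is the limit of an infinite convergent subset of $A$.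

\begin{lemma}\label{lem:pullback}
Let $\theta\colon S\to T$ be a continuous finite-to-one map between compact metrizable spaces. If $A\subseteq T$ has finitely many accumulation points, then so does $\theta^{-1}[A]$.
\end{lemma}

\begin{proof}
Let $p$ be an accumulation point of $\theta^{-1}[A]$ and let distinct points $p_n\in\theta^{-1}[A]$ converge to $p$. Then $\theta(p_n)\to\theta(p)$, and the sequence $\theta(p_n)\in A$ takes each value finitely often, so $\theta(p)$ is an accumulation point of $A$. Hence $p$ lies in the preimage of a finite set, which is finite.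
\end{proof}

\section{No greatest lower bound when $2^{\aleph_0}<2^{\aleph_1}$}\label{sec:wch}

If one map $h$ witnesses both $\mathcal H\le_K\mathcal G$ and $\mathcal H'\le_K\mathcal G$ for ideals $\mathcal H,\mathcal H'$ on $\omega$, then $h^{-1}[B\cup B']\in\mathcal G$ for all $B\in\mathcal H$, $B'\in\mathcal H'$. The plan is to arrange $2^{\aleph_1}$ placements so that for any two of them the unions $B\cup B'$ exhaust the glued ideal of a countable subfamily.

The simplest case shows how. Partition $\omega$ into infinite sets $K,Z,Z'$. Let two placements both put $\mathcal I_0$ on $K$ by the same map $b_0$, while the first puts every other ideal on a set almost contained in $Z$, and the second on a set almost contained in $Z'$. Let $B\subseteq\omega$ be any set with $b_0^{-1}[B]\in\mathcal I_0$. Then $B\setminus Z$ is small for the first placement, as it meets the other ranges in finite sets, and $B\cap Z$ is small for the second. A common witness for both glued ideals below $\mathcal G$ therefore gives $\mathcal I_0\le_K\mathcal G$: all ideals other than $\mathcal I_0$ have disappeared. In general the placements correspond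 to the branches of the tree $2^{<\omega_1}$, and two branches that split at level $\delta$ retain the ideals $\mathcal I_\xi$ with $\xi\le\delta$.

\begin{proof}[Proof of Theorem~\ref{thm:wch}]
If $\bigoplus\mathcal F_0$ is a lower bound of $\mathcal F$, it is a glb: every lower bound of $\mathcal F$ is a lower bound of $\mathcal F_0$ and so lies below $\bigoplus\mathcal F_0$ by Lemma~\ref{lem:sum}.

Conversely, let $\mathcal F=\{\mathcal I_\xi:\xi<\omega_1\}$, with repetitions allowed, $\mathcal I_\xi$ on $X_\xi$, and let $\mathcal G$ on $D$ be a glb of $\mathcal F$.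

\emph{The tree of sets.} By recursion on the length $|\tau|$ of $\tau\in2^{<\omega_1}$ we choose infinite sets $K_\tau\subseteq Z_\tau\subseteq\omega$ such that $Z_{\tau'}\subseteq^*Z_\tau$ whenever $\tau\subseteq\tau'$. Put $Z_\emptyset=\omega$. Given $Z_\tau$, partition it into three infinite sets $K_\tau,Z_{\tau^\frown0},Z_{\tau^\frown1}$. If $|\tau|$ is a limit ordinal, list the countably many sets $Z_{\tau\restriction\xi}$, $\xi<|\tau|$, as $A_0,A_1,\dots$. Each intersection $A_0\cap\dots\cap A_j$ is infinite, since it almost contains the set with the largest $\xi$. Choose $n_0<n_1<\dots$ with $n_j\in A_0\cap\dots\cap A_j$ and put $Z_\tau=\{n_j:j\in\omega\}$; then $Z_\tau\subseteq^*A_j$ for all $j$. By construction,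
\begin{equation}\label{eq:below}
\tau^\frown i\subseteq\tau'\quad\text{implies}\quad K_{\tau'}\subseteq Z_{\tau'}\subseteq^*Z_{\tau^\frown i}.
\end{equation}
As $Z_{\tau^\frown i}\cap K_\tau=\emptyset$, the set $K_\tau\cap K_{\tau'}$ is finite whenever $\tau\subsetneq\tau'$. Fix bijections $b_\tau\colon X_{|\tau|}\to K_\tau$.

\emph{Two branches with the same witness.} For $\sigma\in2^{\omega_1}$ the family $(b_{\sigma\restriction\xi})_{\xi<\omega_1}$ is a placement of $\mathcal F$ on $\omega$. Its glued ideal $\mathcal H_\sigma$ is a lower bound of $\mathcal F$ by Lemma~\ref{lem:glue}(a), so some $h_\sigma\colon D\to\omega$ witnesses $\mathcal H_\sigma\le_K\mathcal G$. There are $2^{\aleph_0}$ maps $D\to\omega$ and $2^{\aleph_1}$ branches, so $h_\sigma=h_{\sigma'}=h$ for some $\sigma\ne\sigma'$. Let $\delta$ be least with $\sigma(\delta)\ne\sigma'(\delta)$, and put $\tau=\sigma\restriction\delta=\sigma'\restriction\delta$, $Z=Z_{\tau^\frown\sigma(\delta)}$, $Z'=Z_{\tau^\frown\sigma'(\delta)}$. Then $Z\cap Z'=\emptyset$. Let $\mathcal J$ be the glued ideal of the countable placement $(b_{\tau\restriction\xi})_{\xi\le\delta}$,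 the common part of the two placements.

\emph{The map $h$ witnesses $\mathcal J\le_K\mathcal G$.} Let $B\in\mathcal J$. For $\xi\le\delta$ the $b_{\tau\restriction\xi}$-preimages of $B\setminus Z$ and of $B\cap Z$ lie in $\mathcal I_\xi$, being subsets of the preimage of $B$. For $\xi>\delta$, \eqref{eq:below} gives $K_{\sigma\restriction\xi}\subseteq^*Z$ and $K_{\sigma'\restriction\xi}\subseteq^*Z'$, so $(B\setminus Z)\cap K_{\sigma\restriction\xi}$ and $(B\cap Z)\cap K_{\sigma'\restriction\xi}$ are finite. Hence $B\setminus Z\in\mathcal H_\sigma$ and $B\cap Z\in\mathcal H_{\sigma'}$, and $h^{-1}[B]=h^{-1}[B\setminus Z]\cup h^{-1}[B\cap Z]\in\mathcal G$.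

By Lemma~\ref{lem:glue}(b), $\bigoplus_{\xi\le\delta}\mathcal I_\xi\le_K\mathcal J\le_K\mathcal G\le_K\mathcal I$ for all $\mathcal I\in\mathcal F$. Put $\mathcal F_0=\{\mathcal I_\xi:\xi\le\delta\}$. Repetitions do no harm: $\bigoplus\mathcal F_0$ and $\bigoplus_{\xi\le\delta}\mathcal I_\xi$ are both glbs of $\mathcal F_0$ by Lemma~\ref{lem:sum}, hence $\equiv_K$-equivalent.

\emph{The chain.} Suppose $\{\mathsf{conv}_\alpha:2\le\alpha<\omega_1\}$ has a glb. Then $\bigoplus_{\xi\in C}\mathsf{conv}_\xi\le_K\mathsf{conv}_\beta$ for some countable nonempty $C\subseteq[2,\omega_1)$ and all $\beta$. Let $\gamma=\sup C<\omega_1$. By Proposition~\ref{prop:chain}, $\mathsf{conv}_\gamma\le_K\mathsf{conv}_\xi$ for $\xi\in C$, so Lemma~\ref{lem:sum} gives $\mathsf{conv}_\gamma\le_K\bigoplus_{\xi\in C}\mathsf{conv}_\xi\le_K\mathsf{conv}_{\gamma+1}$, which contradicts Proposition~\ref{prop:chain}.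
\end{proof}

The bound $|\mathcal F|\le\aleph_1$ makes every limit stage of the recursion countable, which is what allows the choice of $Z_\tau$, and it makes the common part of two branches countable. The inequality $2^{\aleph_0}<2^{\aleph_1}$ is used only in the counting step. It cannot be dropped: the last paragraph of the proof shows in ZFC that no countable sum of ideals $\mathsf{conv}_\xi$ is a lower bound of the chain, yet under $\mathrm{MA}_{\aleph_1}$ the chain has a glb.

\section{A greatest lower bound from uniformization}\label{sec:glb}

In this section we assume (U) and construct a glb.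

\subsection{The candidate and the obstacle}
List $T_\alpha=\{s^\alpha_m:m\in\omega\}$ and place $T_\alpha$ along the branch $y_\alpha$ of $\omega^{<\omega}$ by $\lambda_\alpha(s^\alpha_m)=y_\alpha\restriction(m+1)$. The glued ideal $\mathcal G$ is a lower bound. Let $\mathcal H$ on $\omega$ be another one, with witnesses $f_\alpha\colon T_\alpha\to\omega$. A map $h\colon\omega^{<\omega}\to\omega$ with $h\circ\lambda_\alpha=^*f_\alpha$ for all $\alpha$ would witness $\mathcal H\le_K\mathcal G$. Principle (U) gives a continuous $e$ with $e(y_\alpha)(m)=f_\alpha(s^\alpha_m)$ for almost all $m$, and we would like to put $h(y_\alpha\restriction(m+1))=e(y_\alpha)(m)$. But $e$ may need far more than $m+1$ digits of its argument to decide the $m$th digit of its value. The node $y_\alpha\restriction(m+1)$ decides only the first $c(m)$ digits, where $c$ tends to infinity, possibly very slowly.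

The way out is that $h\circ\lambda_\alpha$ need not reproduce $f_\alpha$; it may reproduce any witness for $\mathcal H\le_K\mathsf{conv}_\alpha$. By Lemma~\ref{lem:pullback}, $f_{\alpha+1}\circ\theta$ is such a witness for every continuous finite-to-one $\theta\colon T_\alpha\to T_{\alpha+1}$. So we let $e$ list the values of $f_{\alpha+1}$ along an enumeration $(t_j)$ of $T_{\alpha+1}$ and look for a $\theta$ that is \emph{slow}: it sends the $m$th node of $T_\alpha$ to some $t_j$ with $j<c(m)$, where the value of $f_{\alpha+1}$ is already decided. Since $h$ sees only the node $u=y_\alpha\restriction(m+1)$ and not $\alpha$, the index $j$ must be computable from $u$; we arrange this by writing the relevant finite parts of both trees into the branches.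

\subsection{Slow continuous maps}
Call an enumeration of $T_\alpha$ \emph{good} if it is injective and lists every node other than the root after its parent; then the root comes first. For $\alpha\ge1$ good enumerations exist: list the nodes $s$ by increasing weight $|s|+\sum_is(i)$, noting that there are finitely many nodes of each weight.

Fix $1\le\alpha<\omega_1$, a good enumeration $(s_m)$ of $T_\alpha$, an injective enumeration $(t_j)$ of $T_{\alpha+1}$ with $t_0=\emptyset$, and a nondecreasing unbounded $c\colon\omega\to\omega$ with $c(m)\le m+1$. Define $\nu\colon\omega\to\omega$ recursively. Put $\nu(0)=0$. For $m\ge1$ let $s_i$, with $i<m$, be the parent of $s_m$, let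
\[
J_m=\{j<c(m):t_j\text{ is a child of }t_{\nu(i)}\text{ and }\mathrm{rk}(t_j)>\mathrm{rk}(s_m)\},
\]
and put $\nu(m)=\max J_m$ if $J_m\ne\emptyset$, and $\nu(m)=\nu(i)$ otherwise. Ranks of the $t_j$ are taken in $T_{\alpha+1}$ and ranks of the $s_m$ in $T_\alpha$. Define $\theta\colon T_\alpha\to T_{\alpha+1}$ by $\theta(s_m)=t_{\nu(m)}$. In words, a node is sent to the most recently available child, of large enough rank, of the image of its parent; if there is none yet, it waits at the image of its parent.

\begin{example}\label{ex:slow}
Let $\alpha=1$ and $s_m=\langle m-1\rangle$ for $m\ge1$. The parent is always the root, and all children $\langle l\rangle$ of the root of $T_2$ have rank $1>0$. So $\theta(s_m)$ is the last node of length one among $t_0,\dots,t_{c(m)-1}$, or the root if there is none. While $c$ lists no new node of length one, consecutive $s_m$ have the same image. As $c$ is unbounded, each such period ends, so $\theta$ is finite-to-one and $\theta(s_m)=\langle l_m\rangle$ with $l_m\to\infty$, which is continuity at the root.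

Some control of ranks is necessary: if $\theta(s)$ is terminal, hence isolated, and $s$ is not, then a continuous $\theta$ is constant on an infinite set $U_n(s)$. The target $T_{\alpha+1}$ and the strict inequality in $J_m$ are there for limit ranks. Take $\alpha=\omega$ with $\omega_k=k+1$, and try the same recursion with target $T_\omega$ and the condition $\mathrm{rk}(t_j)\ge\mathrm{rk}(s_m)$. The node $\langle k\rangle$ has rank $k+1$ and needs an image $\langle l\rangle$ with $l\ge k$. If $c$ is so slow that only $l<k$ are available when $\langle k\rangle$ is listed, then every $\langle k\rangle$ waits at the root, and the fiber of the root is infinite. In $T_{\omega+1}$ every child of the root has rank $\omega$ and is suitable for all $\langle k\rangle$ at once.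
\end{example}

\begin{lemma}\label{lem:slow}
Let $R_m=\{(i,j):i,j\le m,\ \mathrm{rk}(t_j)>\mathrm{rk}(s_i)\}$.
\begin{enumerate}
\item[(a)] For every $m$, $\nu(m)=0$ or $\nu(m)<c(m)$. Hence $\nu(m)\le m$ for all $m$, and $\nu(m)<c(m)$ for all but finitely many $m$.
\item[(b)] The number $\nu(m)$ is determined by $s_0,\dots,s_m$, $t_0,\dots,t_m$, $R_m$ and $c(0),\dots,c(m)$ alone, without reference to $\alpha$.
\item[(c)] The map $\theta$ is continuous and finite-to-one, and $\nu$ is finite-to-one.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Induction on $m$. If $J_m\ne\emptyset$, then $\nu(m)<c(m)$. Otherwise $\nu(m)=\nu(i)$ is $0$ or is below $c(i)\le c(m)$. So $\nu(m)\le m$ because $c(m)\le m+1$, and $\nu(m)<c(m)$ whenever $c(m)\ge1$, which holds for almost all $m$.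

(b) Induction on $m$. The index $i$ of the parent is read off from $s_0,\dots,s_m$. The data for $i$ are part of the data for $m$, so $\nu(i)\le i$ is determined. The set $J_m$ involves only $j<c(m)\le m+1$; whether $t_j$ is a child of $t_{\nu(i)}$ is visible from the two sequences, and the rank condition says $(m,j)\in R_m$.

(c) \emph{Step 1: $\mathrm{rk}(\theta(s))>\mathrm{rk}(s)$ for all $s\in T_\alpha$.} At the root this reads $\alpha+1>\alpha$. If $J_m\ne\emptyset$, it is part of the definition of $J_m$. If $J_m=\emptyset$, then $\mathrm{rk}(\theta(s_m))=\mathrm{rk}(\theta(s_i))>\mathrm{rk}(s_i)>\mathrm{rk}(s_m)$ by induction.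

\emph{Step 2: $\theta[\mathrm{cone}(s)]\subseteq\mathrm{cone}(\theta(s))$.} The image of a node equals the image of its parent or is a child of it, so $s\subseteq r$ implies $\theta(s)\subseteq\theta(r)$.

\emph{Step 3: if $s$ is not terminal and $p=\theta(s)$, then $\theta(s^\frown k)=p^\frown l_k$ for all large $k$, and $l_k\to\infty$.} By Step 1 and \eqref{eq:rank}, all but finitely many children of $p$ have rank at least $\mathrm{rk}(s)$, which exceeds $\mathrm{rk}(s^\frown k)$ for every $k$. Let $L\subseteq\omega$ be the infinite set of indices $j$ such that $t_j$ is one of these children, and let $m_k$ be the index of $s^\frown k$. The $m_k$ are distinct, so $c(m_k)\to\infty$, and $J_{m_k}\supseteq\{j\in L:j<c(m_k)\}$. Therefore $J_{m_k}\ne\emptyset$ for large $k$ and $\max J_{m_k}\to\infty$. So $\theta(s^\frown k)$ is a child $p^\frown l_k$ for large $k$, and since each child of $p$ has only one index, it occurs for finitely many $k$ only.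

\emph{Continuity.} Terminal nodes are isolated. Let $s$ be nonterminal, $p=\theta(s)$, $n\in\omega$. By Step 3 there is $k_0$ with $l_k\ge n$ for $k\ge k_0$, and by Step 2 $\theta[\mathrm{cone}(s^\frown k)]\subseteq\mathrm{cone}(p^\frown l_k)\subseteq U_n(p)$ for these $k$. Thus $\theta[U_{k_0}(s)]\subseteq U_n(p)$.

\emph{Finite fibers.} Suppose $\theta^{-1}(p)$ is infinite. It has an accumulation point $s$ in the compact space $T_\alpha$, and $\theta(s)=p$ because the fiber is closed. By \eqref{eq:acc} the fiber meets $\mathrm{cone}(s^\frown k)$ for infinitely many $k$. But for large $k$ we have $\theta[\mathrm{cone}(s^\frown k)]\subseteq\mathrm{cone}(p^\frown l_k)$, and $p\notin\mathrm{cone}(p^\frown l_k)$, a contradiction. Finally $\nu(m)=j$ means $s_m\in\theta^{-1}(t_j)$, which holds for finitely many $m$.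
\end{proof}

\subsection{The greatest lower bound}

\begin{proposition}\label{prop:Uglb}
\textup{(U)} implies that $\{\mathsf{conv}_\alpha:2\le\alpha<\omega_1\}$ has a glb.
\end{proposition}

\begin{proof}
Let $(y_\alpha)$ be as in (U). Throughout, $\alpha$ ranges over $[2,\omega_1)$.

\emph{Enriched branches.} Fix good enumerations $(s^\alpha_m)_m$ of $T_\alpha$ and injective enumerations $(t^\alpha_j)_j$ of $T_{\alpha+1}$ with $t^\alpha_0=\emptyset$, and let $R^\alpha_m$ be as in Lemma~\ref{lem:slow}. Fix a bijection between $\omega$ and the countable set of quadruples consisting of a number, two elements of $\omega^{<\omega}$ and a finite subset of $\omega\times\omega$. Let $\bar y_\alpha(m)\in\omega$ be the number assigned to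
\[
\bigl(y_\alpha(m),\ s^\alpha_m,\ t^\alpha_m,\ R^\alpha_m\bigr),
\]
and let $\bar Y=\{\bar y_\alpha:2\le\alpha<\omega_1\}\subseteq\omega^\omega$. The map $\pi\colon\omega^\omega\to\omega^\omega$ that extracts the first entry of each digit is continuous and $\pi(\bar y_\alpha)=y_\alpha$. Hence the $\bar y_\alpha$ are distinct, and, composing with $\pi$, for every family $(z_\alpha)$ there is a continuous $e\colon\bar Y\to\omega^\omega$ with $e(\bar y_\alpha)=^*z_\alpha$ for all $\alpha$.

\emph{The ideal $\mathcal G$.} Let $\lambda_\alpha\colon T_\alpha\to\omega^{<\omega}$, $\lambda_\alpha(s^\alpha_m)=\bar y_\alpha\restriction(m+1)$. These maps are injective, and distinct branches share finitely many initial segments, so $\lambda=(\lambda_\alpha)$ is a placement on $\omega^{<\omega}$. By Lemma~\ref{lem:glue}(a), $\mathcal G=\mathcal J(\lambda)$ is a lower bound. Let $\mathcal H$ be any lower bound, on $\omega$ without loss of generality, and let $f_\alpha\colon T_\alpha\to\omega$ witness $\mathcal H\le_K\mathsf{conv}_\alpha$. We show $\mathcal H\le_K\mathcal G$.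

\emph{What a node decides.} Put $z_\alpha(j)=f_{\alpha+1}(t^\alpha_j)$ and take $e$ as above. For $u\in\omega^{<\omega}$ with $\bar Y\cap[u]\ne\emptyset$ let $e_u$ be the longest $w\in\omega^{<\omega}$ such that $|w|\le|u|$ and $w\subseteq e(y)$ for all $y\in\bar Y\cap[u]$. It exists and is unique, because the empty sequence qualifies and all candidates are initial segments of one $e(y)$. If $u\subseteq u'$ and $\bar Y\cap[u']\ne\emptyset$, then $e_u$ is a candidate for $u'$, so $e_u\subseteq e_{u'}$. For $y\in\bar Y$ and $k\in\omega$, continuity of $e$ at $y$ gives $n\ge k$ such that $e(y')\restriction k=e(y)\restriction k$ for all $y'\in\bar Y\cap[y\restriction n]$, so $|e_{y\restriction n}|\ge k$. Consequently $c_\alpha(m)=|e_{\bar y_\alpha\restriction(m+1)}|$ is nondecreasing, unbounded and at most $m+1$. Let $\nu_\alpha$ and $\theta_\alpha\colon T_\alpha\to T_{\alpha+1}$ be the maps of Lemma~\ref{lem:slow} for these enumerations and $c_\alpha$.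

\emph{The witness.} Define $h\colon\omega^{<\omega}\to\omega$ by $h(u)=e_u(\nu_\alpha(m))$ if $u=\bar y_\alpha\restriction(m+1)$ for some $\alpha,m$ and $\nu_\alpha(m)<|e_u|$, and $h(u)=0$ otherwise. This does not depend on the choice of $\alpha$: the node $u$ determines $m=|u|-1$, the sequences $s^\alpha_i,t^\alpha_i$ for $i\le m$, the set $R^\alpha_m$, and the numbers $c_\alpha(i)=|e_{u\restriction(i+1)}|$ for $i\le m$, so it determines $\nu_\alpha(m)$ by Lemma~\ref{lem:slow}(b).

Fix $\alpha$. By Lemma~\ref{lem:slow}(a), for almost all $m$ we have $\nu_\alpha(m)<c_\alpha(m)$, and then $h(\bar y_\alpha\restriction(m+1))=e(\bar y_\alpha)(\nu_\alpha(m))$, since $e_u\subseteq e(\bar y_\alpha)$ for $u\subseteq\bar y_\alpha$. The sequences $e(\bar y_\alpha)$ and $z_\alpha$ differ at finitely many places, and $\nu_\alpha(m)$ is one of these places for only finitely many $m$, because $\nu_\alpha$ is finite-to-one. Hence for all but finitely many $m$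
\[
h(\lambda_\alpha(s^\alpha_m))=z_\alpha(\nu_\alpha(m))=f_{\alpha+1}\bigl(t^\alpha_{\nu_\alpha(m)}\bigr)=f_{\alpha+1}(\theta_\alpha(s^\alpha_m)).
\]
Let $B\in\mathcal H$. Then $\lambda_\alpha^{-1}[h^{-1}[B]]$ differs by a finite set from $\theta_\alpha^{-1}[f_{\alpha+1}^{-1}[B]]$. As $f_{\alpha+1}^{-1}[B]\in\mathsf{conv}_{\alpha+1}$, the latter set belongs to $\mathsf{conv}_\alpha$ by Lemmas~\ref{lem:slow}(c) and~\ref{lem:pullback}. Since $\alpha$ was arbitrary, $h^{-1}[B]\in\mathcal G$.
\end{proof}

The ideal $\mathcal G$ is fixed before $\mathcal H$ is given, and this is why (U) asks for one set $Y$ that serves all families $(z_\alpha)$. The proof uses that the family has no last member: the witness at level $\alpha$ is borrowed from level $\alpha+1$.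

\section{Two sufficient conditions for (U)}\label{sec:U}

The two propositions below, with Proposition~\ref{prop:Uglb}, prove Theorem~\ref{thm:U}.

Let $\mathbb P$ be a poset. A set $D\subseteq\mathbb P$ is \emph{dense} if every $p$ has some $q\le p$ in $D$. A \emph{filter} is an upward closed subset in which any two elements have a common lower bound. $\mathbb P$ is \emph{ccc} if every uncountable subset contains two distinct elements with a common lower bound in $\mathbb P$, and \emph{$\sigma$-centered} if it is a countable union of sets in each of which any finitely many elements have a common lower bound in $\mathbb P$; $\sigma$-centered posets are ccc. $\mathrm{MA}_{\aleph_1}$ states that for every ccc poset and every $\aleph_1$ dense sets some filter meets all of them. The inequality $\mathfrak p>\omega_1$ means that every family of $\aleph_1$ subsets of $\omega$ whose finite intersections are infinite has an infinite set almost contained in all its members; by Bell's theorem it is equivalent to $\mathrm{MA}_{\aleph_1}$ restricted to $\sigma$-centered posets.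

\begin{proposition}\label{prop:MA}
$\mathrm{MA}_{\aleph_1}$ for $\sigma$-centered posets implies \textup{(U)}.
\end{proposition}

\begin{proof}
Let $y_\alpha\in2^\omega$ $(\alpha<\omega_1)$ be any distinct points and let $(z_\alpha)$ be given. We approximate $e$ digit by digit: the $i$th digit of $e(y)$ will be $E_i(y\restriction n_i)$. A condition fixes finitely many digits and promises to be correct from then on for finitely many $\alpha$. Precisely, $\mathbb P$ consists of pairs $p=(a_p,F_p)$, where $a_p=\langle(n_i,E_i):i<k_p\rangle$ is a finite sequence with $n_i\in\omega$ and $E_i\colon2^{n_i}\to\omega$, and $F_p\subseteq\omega_1$ is finite. Put $q\le p$ if $a_q$ extends $a_p$, $F_q\supseteq F_p$, and $E_i(y_\alpha\restriction n_i)=z_\alpha(i)$ for all $k_p\le i<k_q$ and $\alpha\in F_p$. The relation is transitive, because for $r\le q\le p$ the promise for $\alpha\in F_p\subseteq F_q$ is kept on $[k_p,k_q)$ and on $[k_q,k_r)$.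

Conditions $(a,F_1),\dots,(a,F_r)$ have the common lower bound $(a,F_1\cup\dots\cup F_r)$, and there are countably many $a$, so $\mathbb P$ is $\sigma$-centered. The set $\{p:\alpha\in F_p\}$ is dense, as $(a_p,F_p\cup\{\alpha\})\le p$. The set $\{p:k_p\ge k\}$ is dense, as every $p$ can be lengthened by one step: choose $n$ so large that the $y_\alpha\restriction n$, $\alpha\in F_p$, are distinct, let $E(y_\alpha\restriction n)=z_\alpha(k_p)$ for $\alpha\in F_p$ and $E=0$ elsewhere, and append $(n,E)$ to $a_p$.

Let $\Gamma$ be a filter meeting these $\aleph_1$ dense sets. The sequences $a_p$, $p\in\Gamma$, are pairwise comparable, and their union is an infinite sequence $(n_i,E_i)_{i\in\omega}$. The map $e(y)(i)=E_i(y\restriction n_i)$ is continuous. Given $\alpha$, pick $p\in\Gamma$ with $\alpha\in F_p$. For $i\ge k_p$ pick $q\in\Gamma$ with $k_q>i$ and $r\le p,q$. The $i$th entry of $a_r$ is that of $a_q$, namely $(n_i,E_i)$, and $r\le p$ gives $E_i(y_\alpha\restriction n_i)=z_\alpha(i)$. So $e(y_\alpha)=^*z_\alpha$.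
\end{proof}

The inequality $\mathfrak b>\omega_1$ means that for any $\aleph_1$ functions in $\omega^\omega$ there is $N\in\omega^\omega$ that dominates each of them at all but finitely many arguments. A \emph{Q-set} is an uncountable set of reals $Y$ all of whose subsets are relatively $F_\sigma$, that is, of the form $Y\cap\bigcup_lC_l$ with $C_l$ closed. The property depends only on the topology of $Y$ and passes to uncountable subsets; removing the rational points and embedding the irrationals in $2^\omega$, we may assume $Y\subseteq2^\omega$.

\begin{proposition}\label{prop:Q}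
If $\mathfrak b>\omega_1$ and there is a Q-set $Y\subseteq2^\omega$ of size $\aleph_1$, then \textup{(U)} holds.
\end{proposition}

\begin{proof}
Let $z\colon Y\to\omega^\omega$ be arbitrary. The Q-set property lets us guess each digit $z(y)(i)$ from initial segments of $y$, with a guess that is eventually correct; the hypothesis on $\mathfrak b$ then tells us when to stop guessing.

For $i,v\in\omega$ write $\{y\in Y:z(y)(i)=v\}=Y\cap\bigcup_lC_{i,v,l}$ with $C_{i,v,l}$ closed in $2^\omega$. Enumerate $\omega\times\omega=\{(v_j,l_j):j\in\omega\}$. For $u\in2^n$ let $\varphi_i(u)=v_j$ for the least $j\le n$ with $[u]\cap C_{i,v_j,l_j}\ne\emptyset$, and $\varphi_i(u)=0$ if there is no such $j$. Fix $y\in Y$ and $i$. Some $j$ has $y\in C_{i,v_j,l_j}$; let $j^*$ be the least one. Then $v_{j^*}=z(y)(i)$. For $j<j^*$ the point $y$ is outside the closed set $C_{i,v_j,l_j}$, so $[y\restriction n]\cap C_{i,v_j,l_j}=\emptyset$ for large $n$. Choose $N_y(i)\ge j^*$ such that this holds for all $j<j^*$ and $n\ge N_y(i)$. Then $\varphi_i(y\restriction n)=z(y)(i)$ for $n\ge N_y(i)$. Let $N$ dominate all $N_y$, $y\in Y$, at almost all arguments,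 and put $e(y)(i)=\varphi_i(y\restriction N(i))$. The map $e$ is continuous, and $e(y)(i)=z(y)(i)$ whenever $N(i)\ge N_y(i)$.
\end{proof}

\section{A Borel necessary condition and the Cohen model}\label{sec:borel}

The proof of Theorem~\ref{thm:wch} shows in ZFC that, if the chain has a glb $\mathcal G$, then different $\sigma\in2^{\omega_1}$ have different witnesses $h_\sigma$; so one real $h_\sigma$ determines $\aleph_1$ bits. Theorem~\ref{thm:borel} makes the decoding explicit. Let $g_\alpha$ witness $\mathcal G\le_K\mathsf{conv}_\alpha$. Given bits $\chi(\alpha)$, we place $T_\beta$ along a branch $w_\beta$ of $2^{<\omega}$ on which bits are written, obtain $h$ witnessing that the glued ideal is below $\mathcal G$, and try to read $\chi(\alpha)$ from the nodes that $h\circ g_\alpha$ visits. The difficulty is that $h\circ g_\alpha$ need not visit the branch $w_\alpha$. Lemma~\ref{lem:branches} shows that, up to a small set, it lives on finitely many branches, and that a part which is not small lives on branches $w_\beta$ with $\beta\ge\alpha$. We therefore write on $w_\beta$ all bits $\chi(\gamma)$ with $\gamma\le\beta$, each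 with a label that identifies $\gamma$.

\subsection{Witnesses concentrate on finitely many branches}

\begin{lemma}\label{lem:branches}
Let $w_\beta\in2^\omega$ $(2\le\beta<\omega_1)$ be distinct, $K_\beta=\{w_\beta\restriction n:n\in\omega\}$, let $b_\beta\colon T_\beta\to K_\beta$ be bijections, and let $\mathcal H=\mathcal J(b)$ be the glued ideal on $2^{<\omega}$. Let $2\le\alpha<\omega_1$ and let $f\colon T_\alpha\to2^{<\omega}$ witness $\mathcal H\le_K\mathsf{conv}_\alpha$.
\begin{enumerate}
\item[(a)] There is a finite $F\subseteq[2,\omega_1)$ with $f^{-1}\bigl[2^{<\omega}\setminus\bigcup_{\beta\in F}K_\beta\bigr]\in\mathsf{conv}_\alpha$.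
\item[(b)] For every such $F$, $f^{-1}\bigl[\bigcup_{\beta\in F,\,\beta\ge\alpha}K_\beta\bigr]\notin\mathsf{conv}_\alpha$.
\end{enumerate}
\end{lemma}

\begin{proof}
The sets $K_\beta$ are almost disjoint, so $b$ is a placement.

(a) Suppose no finite $F$ works. We find convergent sets $C_n\subseteq T_\alpha$ with distinct limits and $B\in\mathcal H$ with $f[C_n]\subseteq B$ for infinitely many $n$; then $f^{-1}[B]$ has infinitely many accumulation points, which contradicts the choice of $f$. The work lies in keeping $B$ small on all $\aleph_1$ branches simultaneously.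

Every infinite $C\subseteq T_\alpha$ has an infinite subset $C'$ of one of the following types:
\begin{enumerate}
\item[(I)] $f$ is constant on $C'$;
\item[(II)] $f$ is injective on $C'$ and $f[C']\subseteq K_\beta$ for some $\beta$;
\item[(III)] $f$ is injective on $C'$ and $f[C']\cap K_\beta$ is finite for all $\beta$.
\end{enumerate}
Indeed, if no fiber of $f$ on $C$ is infinite, pass to an infinite subset on which $f$ is injective; its image either meets some $K_\beta$ in an infinite set, and we shrink to type (II), or it does not, which is type (III).

Recursively choose infinite sets $C_n\subseteq T_\alpha$, each of one of the types, converging to distinct points $p_n$; if $C_n$ has type (II), let $\beta_n$ be its index. At stage $n$ let $F_n=\{\beta_m:m<n,\ C_m\text{ of type (II)}\}$. By assumption $f^{-1}[2^{<\omega}\setminus\bigcup_{\beta\in F_n}K_\beta]$ has infinitely many accumulation points. Take one, $p_n$, different from $p_0,\dots,p_{n-1}$, take an infinite subset converging to $p_n$, and shrink it to a set $C_n$ of one of the types. Since $f[C_n]$ misses $K_\beta$ for $\beta\in F_n$, the indices $\beta_n$ are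 distinct. Some type occurs for infinitely many $n$; discard the other $n$ and renumber.

\emph{Type} (I). Let $v_n$ be the value of $f$ on $C_n$. For each $v$ we have $f^{-1}[\{v\}]\in\mathsf{conv}_\alpha$, and $v_n=v$ makes $p_n$ an accumulation point of this set; so each value occurs finitely often, and we may assume that the $v_n$ are distinct. If $V=\{v_n:n\in\omega\}$ meets every $K_\beta$ in a finite set, put $B=V\in\mathcal H$. Otherwise $V\cap K_\beta$ is infinite for some $\beta$; let $B\subseteq V\cap K_\beta$ be infinite with $b_\beta^{-1}[B]$ convergent in $T_\beta$. Then $B\in\mathcal H$, because $B\cap K_\gamma$ is finite for $\gamma\ne\beta$. In both cases $B$ contains infinitely many $v_n$.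

\emph{Types} (II) \emph{and} (III). In type (II) shrink $C_n$ so that $b_{\beta_n}^{-1}[f[C_n]]$ converges in $T_{\beta_n}$. Then in both types, for all $n$ and $\beta$,
\begin{equation}\label{eq:small}
f[C_n]\cap K_\beta\text{ is finite, or }\beta=\beta_n\text{ and }b_\beta^{-1}[f[C_n]]\text{ is convergent},
\end{equation}
and this persists when $C_n$ is shrunk. A union of infinitely many $f[C_n]$ may still be large on some branch. To prevent this we make the sets $f[C_n]$ cluster around a single $v\in2^\omega$, so that each branch other than $v$ meets finitely many of them. The set $f[C_n]\subseteq2^{<\omega}$ is infinite, so by K\"onig's lemma there is $v_n\in2^\omega$ such that each $v_n\restriction k$ has infinitely many extensions in $f[C_n]$. Choosing distinct extensions of $v_n\restriction0,v_n\restriction1,\dots$ and shrinking $C_n$, we may assume that each $v_n\restriction k$ is an initial segment of all but finitely many members of $f[C_n]$. By compactness of $2^\omega$ there are $v\in2^\omega$ and $n_0<n_1<\dots$ with $v_{n_j}\restriction j=v\restriction j$. Delete finitely many points from $C_{n_j}$ so that all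 members of $f[C_{n_j}]$ extend $v\restriction j$.

It may happen that $v=w_{\beta^*}$ for a (unique) $\beta^*$. In that case drop the index $j$ with $\beta_{n_j}=\beta^*$, if there is one; there is at most one. For the remaining $j$ the set $f[C_{n_j}]\cap K_{\beta^*}$ is finite by \eqref{eq:small} and $f$ is injective on $C_{n_j}$, so we can delete from $C_{n_j}$ the finitely many points mapped into $K_{\beta^*}$.

Let $B$ be the union of the sets $f[C_{n_j}]$ over the remaining $j$. If $w_\beta=v$, then $B\cap K_\beta=\emptyset$. If $w_\beta\ne v$, take $k$ with $w_\beta\restriction k\ne v\restriction k$. For $j\ge k$ the members of $f[C_{n_j}]$ extend $v\restriction k$ and so are not initial segments of $w_\beta$. Hence $B\cap K_\beta\subseteq\bigcup_{j<k}(f[C_{n_j}]\cap K_\beta)$, and $b_\beta^{-1}[B]\in\mathsf{conv}_\beta$ by \eqref{eq:small}. Thus $B\in\mathcal H$, as required.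

(b) Suppose the set in (b) belongs to $\mathsf{conv}_\alpha$. Let $F'=\{\beta\in F:\beta<\alpha\}$ and $K=\bigcup_{\beta\in F'}K_\beta$. The set $R=f^{-1}[2^{<\omega}\setminus K]$ is covered by the sets in (a) and (b), so $R\in\mathsf{conv}_\alpha$; in particular $R\ne T_\alpha$ and $F'\ne\emptyset$. Let $\mathcal J$ be the glued ideal of $(b_\beta)_{\beta\in F'}$ and $B\in\mathcal J$. Then $B\cap K\in\mathcal H$: for $\beta\in F'$ because $B\in\mathcal J$, and for $\gamma\notin F'$ because $K\cap K_\gamma$ is finite. Therefore $f^{-1}[B]\subseteq f^{-1}[B\cap K]\cup R\in\mathsf{conv}_\alpha$, and $f$ witnesses $\mathcal J\le_K\mathsf{conv}_\alpha$. With $\mu=\max F'<\alpha$, Proposition~\ref{prop:chain} and Lemmas~\ref{lem:sum} and~\ref{lem:glue}(b) give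
\[
\mathsf{conv}_\mu\le_K\bigoplus_{\beta\in F'}\mathsf{conv}_\beta\le_K\mathcal J\le_K\mathsf{conv}_\alpha,
\]
contradicting Proposition~\ref{prop:chain}.
\end{proof}

\subsection{Decoding}
We prove the first part of Theorem~\ref{thm:borel} for the space
\[
P=2^\omega\times(\omega^{<\omega})^\omega\times\omega^\omega,
\]
where $\omega^{<\omega}$ is discrete; as a countable product of countable discrete spaces, $P$ is zero-dimensional and Polish.

Fix a bijection $\langle\cdot,\cdot\rangle\colon\omega^2\to\omega$ and view $w\in2^\omega$ as a list of rows: row $i$ has the \emph{bit} $w(\langle i,0\rangle)$ and the \emph{label} $j\mapsto w(\langle i,j+1\rangle)$. A finite $t\in2^{<\omega}$ shows only parts of the labels. For $x\in2^\omega$ let $I_x(t)$ be the least $i$ such that $\langle i,0\rangle<|t|$ and $t(\langle i,j+1\rangle)=x(j)$ for all $j$ with $\langle i,j+1\rangle<|t|$, and let $\mathrm{val}_x(t)=t(\langle I_x(t),0\rangle)$; both are undefined if there is no such $i$. So $I_x(t)$ is the first row whose visible label is consistent with $x$, and $\mathrm{val}_x(t)$ is its bit. For $y=(x,(s_m),(g_m))\in P$, $h\colon\omega\to2^{<\omega}$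 and $v\in\{0,1\}$ let $\Phi_v(y,h)$ be the statement
\begin{multline}\label{eq:Phi}
\exists I\ \forall N\ \exists l\ge N\ \forall k_0\ \exists k\ge k_0\ \exists m\\
\bigl[\,s_l{}^\frown k\subseteq s_m,\ \ I_x(h(g_m))\text{ is defined and }\le I,\ \ \mathrm{val}_x(h(g_m))=v\,\bigr],
\end{multline}
in which all quantifiers range over $\omega$.

\begin{proposition}\label{prop:decode}
Suppose $\{\mathsf{conv}_\alpha:2\le\alpha<\omega_1\}$ has a glb. Then there are distinct $y_\alpha\in P$ $(2\le\alpha<\omega_1)$ such that for every $\chi\colon[2,\omega_1)\to\{0,1\}$ there is $h\colon\omega\to2^{<\omega}$ with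
\[
\chi(\alpha)=v\iff\Phi_v(y_\alpha,h)\qquad(2\le\alpha<\omega_1,\ v\in\{0,1\}).
\]
\end{proposition}

\begin{proof}
Let $\mathcal G$ be a glb, on $\omega$ without loss of generality, and let $g_\alpha\colon T_\alpha\to\omega$ witness $\mathcal G\le_K\mathsf{conv}_\alpha$. Fix distinct $x_\alpha\in2^\omega$ and injective enumerations $(s^\alpha_m)_m$ of $T_\alpha$, and put
\[
y_\alpha=\bigl(x_\alpha,\ (s^\alpha_m)_m,\ (g_\alpha(s^\alpha_m))_m\bigr)\in P.
\]
These points are distinct and do not depend on $\chi$.

Let $\chi$ be given. For each $\beta$ list $[2,\beta]=\{\gamma^\beta_i:i\in\omega\}$, with repetitions allowed, and let $w_\beta\in2^\omega$ have in row $i$ the bit $\chi(\gamma^\beta_i)$ and the label $x_{\gamma^\beta_i}$. The set of labels of $w_\beta$ is $\{x_\gamma:2\le\gamma\le\beta\}$, so the $w_\beta$ are distinct. Let $K_\beta$, $b_\beta$, $\mathcal H$ be as in Lemma~\ref{lem:branches}. As $\mathcal H$ is a lower bound, some $h\colon\omega\to2^{<\omega}$ witnesses $\mathcal H\le_K\mathcal G$, and $f_\alpha=h\circ g_\alpha$ witnesses $\mathcal H\le_K\mathsf{conv}_\alpha$.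

Fix $\alpha$ and write $x=x_\alpha$, $f=f_\alpha$. If $\gamma^\beta_i\ne\alpha$, the label of row $i$ of $w_\beta$ differs from $x$ at some $j$, and row $i$ is inconsistent with $x$ in $w_\beta\restriction n$ for $n>\langle i,j+1\rangle$. If $\gamma^\beta_i=\alpha$, row $i$ is consistent with $x$ as soon as $n>\langle i,0\rangle$. This gives:
\begin{enumerate}
\item[(i)] if $\beta\ge\alpha$ and $i_\beta$ is the least $i$ with $\gamma^\beta_i=\alpha$, then $I_x(w_\beta\restriction n)=i_\beta$ and $\mathrm{val}_x(w_\beta\restriction n)=\chi(\alpha)$ for all but finitely many $n$;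
\item[(ii)] if $\beta<\alpha$, then for each $I\in\omega$ only finitely many $n$ satisfy $I_x(w_\beta\restriction n)\le I$.
\end{enumerate}
On a branch with $\beta<\alpha$ a partly visible label can be consistent with $x$ by accident for infinitely many $n$, but by (ii) only in rows that move to infinity; this is the purpose of the bound $I$ in \eqref{eq:Phi}. Put
\[
E_{I,v}=\{r\in T_\alpha:I_x(f(r))\text{ is defined and }\le I,\ \mathrm{val}_x(f(r))=v\}.
\]
We claim that $\chi(\alpha)=v$ if and only if $E_{I,v}\notin\mathsf{conv}_\alpha$ for some $I$. Let $F$ be as in Lemma~\ref{lem:branches}(a) for $f$, and recall that $f$-preimages of finite sets are in $\mathsf{conv}_\alpha$.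

Let $v\ne\chi(\alpha)$ and $I\in\omega$. For $\beta\in F$ only finitely many $t\in K_\beta$ satisfy both $I_x(t)\le I$ and $\mathrm{val}_x(t)=v$, by (i) if $\beta\ge\alpha$ and by (ii) if $\beta<\alpha$. So $E_{I,v}$ is covered by $f^{-1}[2^{<\omega}\setminus\bigcup_{\beta\in F}K_\beta]$ and the preimage of a finite set, and $E_{I,v}\in\mathsf{conv}_\alpha$.

Let $v=\chi(\alpha)$ and take $I\ge i_\beta$ for all $\beta\in F$ with $\beta\ge\alpha$. By (i), $f^{-1}[\bigcup_{\beta\in F,\,\beta\ge\alpha}K_\beta]$ is covered by $E_{I,v}$ and the preimage of a finite set. By Lemma~\ref{lem:branches}(b), $E_{I,v}\notin\mathsf{conv}_\alpha$. This proves the claim.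

For $y=y_\alpha$ we have $h(g_m)=f(s^\alpha_m)$, so the bracket in \eqref{eq:Phi} says that $s^\alpha_m\in E_{I,v}\cap\mathrm{cone}(s^\alpha_l{}^\frown k)$. By \eqref{eq:acc}, the part beginning with $\forall k_0$ says that $s^\alpha_l$ is an accumulation point of $E_{I,v}$. As the enumeration is injective, the part beginning with $\forall N$ says that there are infinitely many accumulation points. Hence $\Phi_v(y_\alpha,h)$ says that $E_{I,v}\notin\mathsf{conv}_\alpha$ for some $I$, which means $\chi(\alpha)=v$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:borel}, first part]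
Let $Y=\{y_\alpha:2\le\alpha<\omega_1\}$ be as in Proposition~\ref{prop:decode}. For $A\subseteq Y$ let $\chi(\alpha)=1$ if $y_\alpha\in A$ and $\chi(\alpha)=0$ otherwise, and take $h$ for $\chi$. With $B_v=\{y\in P:\Phi_v(y,h)\}$ we have $A=Y\cap B_1$ and $Y\setminus A=Y\cap B_0$. For fixed $I,l,k,m$ the truth value of the bracket in \eqref{eq:Phi} depends only on $s_l,s_m,g_m$ and $x\restriction|h(g_m)|$; it is locally constant in $y$, so the bracket defines a clopen set. Reading the quantifiers from the inside, $\exists k\,\exists m$ gives a $\mathbf{\Sigma}^0_1$ set, $\forall k_0$ a $\mathbf{\Pi}^0_2$ set, $\exists l$ a $\mathbf{\Sigma}^0_3$ set, $\forall N$ a $\mathbf{\Pi}^0_4$ set, and $\exists I$ a $\mathbf{\Sigma}^0_5$ set.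
\end{proof}

\begin{remark}
There are $2^{\aleph_0}$ maps $h$, and $h$ determines $\chi$. So Proposition~\ref{prop:decode} gives $2^{\aleph_1}\le2^{\aleph_0}$, a second proof of the last sentence of Theorem~\ref{thm:wch}.
\end{remark}

\subsection{The Cohen model}
For a set $I$ let $\mathrm{Fn}(I,2)$ be the poset of finite partial functions from $I$ to $\{0,1\}$, ordered by reverse inclusion. Let $M$ be a countable transitive model of ZFC and GCH, and let $G\colon\omega_2\to2$ be $\mathrm{Fn}(\omega_2,2)$-generic over $M$, where a generic filter is identified with its union. We use the following textbook facts.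
\begin{enumerate}
\item[(1)] The poset is ccc in $M$. Hence $M$ and $M[G]$ have the same cardinals, and for $\kappa\in\{\omega,\omega_1\}$ every function $\kappa\to\omega$ in $M[G]$ belongs to $M[G\restriction I]$ for some $I\in M$, $I\subseteq\omega_2$, of size at most $\kappa$.
\item[(2)] (Product lemma.) For $I\in M$, $I\subseteq\omega_2$, the function $G\restriction(\omega_2\setminus I)$ is $\mathrm{Fn}(\omega_2\setminus I,2)$-generic over $M[G\restriction I]$.
\item[(3)] A statement about sequences of numbers whose quantifiers range over $\omega$, such as $\Phi_v(y,h)$, has the same truth value in all transitive models containing the sequences.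
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:borel}, second part]
In $M[G]$ the reals $n\mapsto G(\omega\cdot\xi+n)$, $\xi<\omega_2$, are distinct by genericity, so $2^{\aleph_0}\ge\aleph_2$. In $M$ there are at most $(\aleph_2^{\aleph_0})^{\aleph_1}=\aleph_2$ nice names for subsets of $\omega_1$, by ccc and GCH, so $2^{\aleph_1}\le\aleph_2$ in $M[G]$. Thus $2^{\aleph_0}=2^{\aleph_1}=\aleph_2$.

Suppose that in $M[G]$ the chain has a glb, and let $(y_\alpha)_{2\le\alpha<\omega_1}$ be as in Proposition~\ref{prop:decode}. We take for $\chi$ a sequence of $\aleph_1$ generic bits that are new over $(y_\alpha)$; a single real $h$ depends on only countably many of them and cannot decode the rest. The sequence $(y_\alpha)$ is coded by a function $\omega_1\to\omega$, so by (1) it lies in $M[G\restriction I]$ with $I\in M$ of size at most $\aleph_1$. In $M$ choose distinct $j_\alpha\in\omega_2\setminus I$ $(2\le\alpha<\omega_1)$. Put $\chi(\alpha)=G(j_\alpha)$ and let $h\in M[G]$ be as in Proposition~\ref{prop:decode}. By (1), $h\in M[G\restriction C]$ for some $C\in M$ that is countable in $M$. The model $N=M[G\restriction(I\cup C)]$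 contains $(y_\alpha)$, $h$ and $(j_\alpha)$. By (3), $\chi$ is the function defined in $N$ by ``$\chi(\alpha)=1$ if and only if $\Phi_1(y_\alpha,h)$'', so $\chi\in N$. Let $J=\{j_\alpha:2\le\alpha<\omega_1\}\setminus C$. Then $J\in M$ is infinite and disjoint from $I\cup C$, and $g=G\restriction J$ belongs to $N$, since $g(j_\alpha)=\chi(\alpha)$. The set of all $p\in\mathrm{Fn}(\omega_2\setminus(I\cup C),2)$ with $p(j)\ne g(j)$ for some $j\in J\cap\mathrm{dom}(p)$ lies in $N$, and it is dense because a finite $p$ leaves some $j\in J$ free. By (2), $G$ extends some such $p$, so $G(j)\ne g(j)$ for some $j\in J$, a contradiction.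
\end{proof}

\begin{thebibliography}{9}
\bibitem{HL} Xing-Yu Hu and Zhang-Yi Luo, \emph{Dense-set dependence in the Kat\v{e}tov order for uncountable coordinate ideals}, arXiv:2608.02686 (2026).
\end{thebibliography}
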